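# Reserving $k$ machines per job on related machines: a constant factor with no extra machines

## Is a budget of $k$ worth as much as a budget of $2k$?

We must promise each job a short list of machines before we know how long the job is. When the sizes are revealed, each job picks one machine from its list, and all jobs pick in the best possible common way. How well can a polynomial-time algorithm choose the lists?

**Definition (SLBR on related machines).** There are $m$ machines, machine $i$ with speed $s_i>0$, and $n$ jobs forming a set $\mathcal J$. The size $P_j\ge 0$ of job $j$ is a random variable; the sizes are independent and their distributions are given. An integer $1\le k\le m$ is given. A $k$-reservation $\sigma$ assigns to each job a set $\sigma(j)$ of at most $k$ machines. After all $P_j$ are observed, each job goes to one machine of $\sigma(j)$ (a consistent assignment). The load of $i$ is $\frac1{s_i}\sum_{j\text{ on }i}P_j$, the makespan is the largest load, and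
$$\mathrm{cost}(\sigma)=\mathbb E\Big[\min_{\text{consistent assignments}}\text{makespan}\Big],\qquad \mathrm{OPT}_k=\min_\sigma \mathrm{cost}(\sigma).$$

A true $\alpha$-approximation is a polynomial-time, possibly randomized algorithm that outputs, on every instance, a $k$-reservation with $\mathbb E_\sigma[\mathrm{cost}(\sigma)]\le\alpha\,\mathrm{OPT}_k$, where $\mathbb E_\sigma$ is over the algorithm's coins. The problem is taken from David Alemán Espinosa, Naveen Garg, Sharat Ibrahimpur, Neil Olver, Chaitanya Swamy, "Stochastic Load Balancing with Machine Reservations", arXiv:2607.25183 (2026). For related machines one has a true $O(\log m/\log\log m)$-approximation, and a bicriteria $O(1)$-approximation: it reserves up to $2k$ machines per job and has expected cost $O(\mathrm{OPT}_k)$. The question is whether a true $O(1)$-approximation exists.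

The answer one first guesses is: yes, and cheaply. The bicriteria result is off by a factor 2 in the list length, and a factor 2 in the lists should be worth only a constant factor in the cost, so prune each list to half. Let us test this on small cases.

*One job.* Reserve a fastest machine; more machines do not help. *Deterministic sizes.* The second stage learns nothing, so $\mathrm{OPT}_k=\mathrm{OPT}_1$ for all $k$. *$k=m$.* Reserve everything. So far the guess survives.

*Two speeds.* Take one machine of speed $\sqrt n$, $n$ machines of speed $1$, and $n$ jobs with $P_j=\sqrt n$ with probability $1/n$ and $P_j=1$ otherwise ($n\ge4$). With $k=2$, reserve for each job its own slow machine and the fast one; send large jobs to the fast machine. If $\beta$ jobs are large, the makespan is at most $\max\{1,\beta\}$, so $\mathrm{OPT}_2\le1+\mathbb E\beta=2$. With $k=1$, let $q$ jobs be on the fast machine. If $q>n/2$, its expected load is at least $q/\sqrt n\ge\sqrt n/2$. If $q\le n/2$, then with probability at least $1-(1-1/n)^{n/2}\ge1-e^{-1/2}>0.39$ some large job is on a slow machine and causes load $\sqrt n$.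 So $\mathrm{OPT}_1\ge0.39\sqrt n$, and the guess fails: one machine and two machines are not worth the same.

*Identical machines.* Speeds are not needed for the failure. Let $\mathcal I_m$ have $m$ machines of speed 1 and $m^2$ jobs, each of size 1 with probability $1/m$ and 0 otherwise.

First, $\mathrm{OPT}_1\to\infty$. Fix an integer $r\ge1$ and a 1-reservation with $n_i$ jobs on machine $i$. If some $n_i\ge rm$, that machine alone has expected load at least $r$. Otherwise let $\kappa$ be the number of machines with $n_i\ge m/2$. Then $m^2\le \kappa rm+m\cdot m/2$, so $\kappa\ge m/(2r)$. For $m\ge4r$, with $n'=\lceil m/2\rceil$, such a machine has load at least $r$ with probability at least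
$$\binom{n'}{r}m^{-r}\Big(1-\frac1m\Big)^{n'-r}\ge\frac{(m/4)^r}{r!}\,m^{-r}\cdot\frac14=\frac{4^{-r-1}}{r!}=:q_r.$$
The machines are independent, so the makespan is at least $r$ with probability at least $1-(1-q_r)^{m/(2r)}$, which is at least $1/2$ for large $m$. Hence the cost is at least $r/2$ for large $m$.

Second, $\mathrm{OPT}_2<10$. Reserve for each job two independent uniform machines. We use a Hall-type fact proved below as Lemma 7: if, for every machine set $U$, at most $\Lambda|U|$ realized jobs have both reserved machines in $U$, then some assignment has makespan at most $\Lambda+1$. For $|U|=u$, the number of realized jobs with both machines in $U$ is binomial with mean $m^2\cdot\frac1m\cdot(\frac um)^2=u^2/m$. The Chernoff bound $\Pr[\mathrm{Bin}\ge x]\le(e\cdot\text{mean}/x)^x$, for $x\ge$ mean, gives for $\Lambda\ge e^2$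
$$\Pr[\exists U\text{ violating }\Lambda]\le\sum_{u\ge1}\binom mu\Big(\frac{eu}{\Lambda m}\Big)^{\Lambda u}\le\sum_{u\ge1}\Big[e\Big(\frac e\Lambda\Big)^{\Lambda}\Big(\frac um\Big)^{\Lambda-1}\Big]^u\le\sum_{u\ge1}e^{(1-\Lambda)u}\le2e^{1-\Lambda}.$$
Integrating the tail, the expected makespan is at most $e^2+2e^{1-e^2}+1<10$, and some reservation does at least as well as the average.

So $\mathrm{OPT}_1/\mathrm{OPT}_2$ is unbounded even on identical machines. An argument that prunes a $2k$-reservation and charges only to its cost cannot work; a $k$-reservation must be compared with $\mathrm{OPT}_k$ itself. The "yes" of the guess is nevertheless right. The calculation with random pairs is a miniature of the proof: a union bound over Hall sets.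

## The theorem, with individual budgets

We allow job $j$ its own budget $k_j\ge1$, so $|\sigma(j)|\le k_j$, and write $\mathrm{OPT}$ for the optimum with these budgets. The problem above is $k_j\equiv k$. Conventions:

- Speeds are rational, and each $P_j$ is an explicit finite list of rational values with rational probabilities. For parts (a)–(c) below the algorithm uses the distributions only through $\mathbb EP_j$ and the numbers $\mathrm{exc}_j(a)$, $\tilde e_j(a,a^+,b)$ defined later, so any representation in which these are computable will do.
- The only randomness of the algorithm is fair coins, independent of the $P_j$.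
- Reservation sets are nonempty.

**Theorem 1.** There is a randomized algorithm with worst-case polynomial running time that outputs $\sigma$ with $|\sigma(j)|\le k_j$ for all $j$, such that:

- **(a)** $\mathbb E_\sigma[\mathrm{cost}(\sigma)]\le115200\cdot\mathrm{OPT}$.
- **(b)** The algorithm deterministically computes a number $\tau^*$ with $\mathrm{OPT}/7200\le\tau^*\le16\,\mathrm{OPT}$.
- **(c)** There is a polynomial-time second-stage rule that considers at most two reserved machines per job, determined by the job's realized size. Its makespan is at most $\tau^*(T+Y)$, where $\mathbb E[T+Y]\le7200$, $\mathbb EY\le2$, and $\Pr[T>6807+116t]\le17e^{-t}$ for all $t\ge1$. Probabilities are over coins and sizes.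
- **(d)** For any $\delta\in(0,1)$, in time polynomial in the input size and $\log(1/\delta)$, one can output $\sigma$ with $\Pr[\mathrm{cost}(\sigma)\le230464\cdot\mathrm{OPT}]\ge1-\delta$.

In particular, with $k_j=k$ for all $j$, a true $O(1)$-approximation exists, with $C=115200$. No complexity assumption is used, and the constants are not optimized; the best possible $C$ is not determined. If $\sum_j\mathbb EP_j=0$, every reservation costs $0$ and we set $\tau^*=0$; so assume $\sum_j\mathbb EP_j>0$.

## Overflow and the right exponential parameter

A familiar device replaces a random load $X$ by an effective size $\log_\lambda\mathbb E\lambda^{X/6}$ (the 6 is for convenience). For $X=1$ with probability $q$ and $0$ otherwise it equals $\log_\lambda(1+q(\lambda^{1/6}-1))$: as $\lambda\to1$ it tends to $q/6$, a multiple of the mean, and for fixed $q>0$ it tends to $1/6$, a multiple of the maximum, as $\lambda\to\infty$. Which $\lambda$ should we use?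

*One large $\lambda$ for everything.* With $\lambda=4m$ we look for a necessary condition of the form "the sum of effective sizes is $O(m)$". It is false for two-machine lists: on $\mathcal I_m$ with $k=2$, in units of a fixed $\tau\ge1$, the sum is $m^2\log_{4m}(1+x)$ with $x=((4m)^{1/(6\tau)}-1)/m\le1$. Since $\ln(1+x)\ge x/2$ on $[0,1]$, this is at least $m\frac{(4m)^{1/(6\tau)}-1}{2\ln(4m)}$, which is not $O(m)$, although $\mathrm{OPT}_2<10$.

*Only means, that is, $\lambda=O(1)$.* This condition is necessary but not sufficient: on $\mathcal I_m$ the means sum to $m$, but $\mathrm{OPT}_1\to\infty$.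

The way out is to let $\lambda$ depend on where the overflow of a job can go. Suppose a group of $m_a$ equal machines, total speed $c_a$, carries jobs whose only alternative is a set of faster machines of total speed $C_b$. If each machine of the group overflows by about one unit of load with probability about $1/\lambda$, the expected overflow is about $c_a/\lambda$, and it must fit into $C_b$. So $\lambda\approx c_a/C_b$ is the parameter for which we can hope for a necessary condition. If there is no alternative, no machine may overflow, and $\lambda\approx m_a$. If the alternative is in the same group, $\lambda\approx1$.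

These conditions must also be sufficient, and this depends on how the machines inside a group are chosen. *Independent uniform choice* fails: for $m$ deterministic unit jobs on $m$ identical machines with $k=1$, the optimum is $1$, while the placement is balls into bins, whose maximum load is classically unbounded. *Deterministic balancing* can fail too: on $\mathcal I_m$ with $k=2$, if both reserved machines of a job come from the same round-robin rule, they coincide, and the cost is at least $\mathrm{OPT}_1$. We need a placement that is balanced for all relevant parameters at once and is still spread out like a random one. To carry this out we first put the machines into a clean shape.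

## Machine groups of falling speed and growing capacity

**Definition (smooth instance).** The machines are partitioned into groups $G_1,\dots,G_L$; all machines of $G_g$ have speed $v_g$. With $m_g=|G_g|\ge1$, $c_g=m_gv_g$, $C_g=\sum_{h\le g}c_h$, $C_0=0$, we require (P1) $v_g\ge2v_{g+1}$ for $g<L$ and (P2) $c_g\ge C_{g-1}$ for all $g$.

The two-speed instance above is smooth: $v_1=\sqrt n$, $m_1=1$, $v_2=1$, $m_2=n$, $c_1=\sqrt n\le n=c_2$. From (P2), $C_g\le2c_g$ and $C_g\ge2C_{g-1}$. So for $a>b\ge1$, using $m_a=c_a/v_a$ for the last chain,
$$c_a\ge C_{a-1}\ge2^{a-b-1}C_b,\qquad v_a\le2^{-(a-b)}v_b,\qquad m_a\ge2^{2(a-b)-1}m_b\ge2^{a-b}m_b.\tag{1}$$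
In particular $m_a\ge2^{a-1}\ge a$.

**Lemma 2.** In polynomial time one can build a smooth "virtual" machine set $\mathcal M'$ with $|\mathcal M'|\le2m^2$, $L\le\log_2(2m)+1$, $C_L/v_1\le m$, and a map $\psi$ from virtual to real machines, such that, with the same jobs and budgets:

1. $\mathrm{OPT}'\le4\,\mathrm{OPT}$, where $\mathrm{OPT}'$ is the virtual optimum;
2. for every realization, composing a virtual assignment with $\psi$ does not increase the makespan; in particular $\mathrm{cost}(\psi\circ\sigma')\le\mathrm{cost}'(\sigma')$ and $|\psi(\sigma'(j))|\le|\sigma'(j)|$.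

*Proof.* Scale so that $1=s_1\ge\dots\ge s_m$, and let $\hat s_i$ be the largest power of 2 with $\hat s_i\le s_i$, so $s_i<2\hat s_i$. Machines $1,\dots,m'$ with $s_i\ge1/m$ are *fast*, and have $\hat s_i>1/(2m)$; the others are *slow*.

**Step 1 (cut the fast machines into chunks).** This arranges the fast machines so that capacity doubles from chunk to chunk. Put $\pi_i=\sum_{i'\le i}\hat s_{i'}$ and $J_i=[\pi_{i-1},\pi_i)$ for $i\le m'$. All earlier $\hat s_{i'}$ are powers of 2 that are at least $\hat s_i$, so $\pi_{i-1}$ is a multiple of $\hat s_i$, and no multiple of $\hat s_i$, in particular no integer, lies in the interior of $J_i$. Since $\pi_{m'}\ge1$, there is a maximal $H\ge0$ with $2^H\le\pi_{m'}$. Define $I_0=[0,1)$, $I_h=[2^{h-1},2^h)$ for $1\le h\le H$, and $I_{H+1}=[2^H,\pi_{m'})$, possibly empty. Each $J_i$ lies in exactly one chunk; $I_0=J_1$. Also $|I_{h+1}|\le2|I_h|$ for $0\le h\le H$, and $|I_1|\le1$.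

**Step 2 (virtual machines and $\psi$).** This makes speeds equal within a chunk by splitting machines. For $h\le H$ let $w_h$ be the least $\hat s_i$ in chunk $h$; it is nonincreasing in $h$. Split each machine $i$ of chunk $h\le H$ into $\hat s_i/w_h$ virtual machines of speed $w_h$, which $\psi$ maps to $i$. Chunk $h$ yields $|I_h|/w_h$ virtual machines, so there are at most $2^H\cdot2m\le2m^2$ in all, of total speed $2^H\le\pi_{m'}\le m$. The virtual speeds mapped to $i$ sum to $\hat s_i\le s_i$. If all virtual loads are at most $M$, machine $i$ receives size at most $M\hat s_i\le Ms_i$. This proves 2.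

**Step 3 (groups).** We check smoothness. A group is a maximal run of chunks among $0,\dots,H$ with equal $w_h$. The values $w_h$ are powers of 2, so (P1) holds. They lie in $(1/(2m),1]$, which bounds $L$, and $v_1=w_0=1$, so $C_L/v_1\le m$. A group $g\ge2$ starting with chunk $h_1\ge1$ has $c_g\ge|I_{h_1}|=2^{h_1-1}=C_{g-1}$, which is (P2).

**Step 4 (a map $\varphi$ from real to virtual machines).** This transfers an optimal real solution. Machine 1 and all slow machines go to the unique virtual machine of chunk 0, of speed 1. For $0\le h\le H$, cut $I_{h+1}$ from its left end $2^h$ into pieces of length $2w_h$, the last possibly shorter. As $|I_h|/w_h$ is an integer, there are at most $\lceil|I_{h+1}|/(2w_h)\rceil\le|I_h|/w_h$ pieces. For $i$ in chunk $h+1$, $\hat s_i\le w_h\le1$ are powers of 2, so the interior piece boundaries are multiples of $\hat s_i$ and $J_i$ lies in one piece. Map the machines of distinct pieces to distinct virtual machines of chunk $h$.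

A virtual machine of chunk $h\ge1$ receives real speed at most $2\cdot2w_h=4w_h$. The machine of chunk 0 receives at most $1$ (machine 1) plus $1$ (slow machines, fewer than $m$ of them, each below $1/m$) plus $2|I_1|\le2$, that is, at most $4$. So composing an assignment with $\varphi$ multiplies the makespan by at most 4, and $|\varphi(\sigma(j))|\le k_j$. This proves 1. $\square$

For example, take speeds $1,\frac12,\frac12,\frac12,\frac12$. All are fast, $\pi_5=3$, $H=1$, and the chunks are $[0,1),[1,2),[2,3)$. The virtual machines are one of speed $1$ and two of speed $\frac12$, so $c_1=c_2=1$. The last two real machines have no virtual copy; $\varphi$ sends both to one virtual machine of speed $\frac12$.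

From now on we work on the smooth instance. Let $F_b=\bigcup_{g\le b}G_g$ ($F_0=\emptyset$) and $v_{L+1}:=0$. For a parameter $\tau>0$ let $p_j=P_j/\tau$. Makespans below refer to the sizes $p_j$, that is, they are in units of $\tau$.

## Effective sizes and a converse tail bound

For a bounded random variable $X\ge0$ and $\lambda>1$ let $e_\lambda(X)=\log_\lambda\mathbb E[\lambda^{X/6}]$.

- **(E1)** $e_\lambda$ is additive over independent variables.
- **(E2)** If $X\in[0,1]$, then $\mathbb EX/6\le e_\lambda(X)\le1/6$. The lower bound is Jensen, the upper bound is trivial.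
- **(E3)** $e_\lambda(X)$ is nondecreasing in $\lambda$: for $1<\mu\le\lambda$ and $r=\ln\lambda/\ln\mu\ge1$, Jensen gives $\mathbb E\lambda^{X/6}=\mathbb E(\mu^{X/6})^r\ge(\mathbb E\mu^{X/6})^r$; take $\log_\lambda$.

A small effective size gives a small tail by Markov's inequality. For a lower bound on $\mathrm{OPT}$ we need the converse.

**Lemma 3.** Let $S=\sum_{j=1}^NX_j$ with independent $X_j\in[0,1]$, and let $\lambda\ge4$. If $e_\lambda(S)>1$, then $\Pr[S>2]>1/\lambda$.

*Proof.* We first show, for $x,y\ge0$,
$$\Pr[S>x+y+1]\le\Pr[S>x]\,\Pr[S>y].$$
Let $\rho$ be the first index at which the partial sum exceeds $x$; that partial sum is at most $x+1$. So $S>x+y+1$ forces $\sum_{j>\rho}X_j>y$. The event $\{\rho=r\}$ is independent of $(X_j)_{j>r}$, so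
$$\Pr[S>x+y+1]\le\sum_r\Pr[\rho=r]\Pr\Big[\sum_{j>r}X_j>y\Big]\le\Pr[S>x]\Pr[S>y].$$
Now suppose $\Pr[S>2]\le1/\lambda$. Then $\Pr[S>3r-1]\le\lambda^{-r}$ for all integers $r\ge0$: this is trivial for $r=0$, the assumption for $r=1$, and the step from $r\ge1$ to $r+1$ uses $3r+2=(3r-1)+2+1$. Splitting into $S\in(3r-1,3r+2]$,
$$\mathbb E\lambda^{S/6}\le\sum_{r\ge0}\lambda^{(3r+2)/6-r}=\frac{\lambda^{1/3}}{1-\lambda^{-1/2}}\le2\lambda^{1/3}\le\lambda^{5/6},$$
because $\lambda\ge4$. So $e_\lambda(S)\le5/6$, a contradiction. $\square$

## Configurations and a linear program forced by the optimum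

What matters about a reservation is which groups it meets, and in which groups it has at least two machines.

**Definition (configuration).** A configuration for job $j$ is a pair $S=(A,D)$ with $\emptyset\ne A\subseteq[L]$, $D\subseteq A$, $|A|+|D|\le k_j$; groups in $D$ get two reserved machines. Put $\mathrm{top}(S)=\min A$, the fastest group. For $a\in A$ the pair $(j,a)$ is an *item*, with

- successor $a^+=\min\{g\in A:g>a\}$, or $L+1$ if there is none;
- type $b_S(a)=a$ if $a\in D$; otherwise $b_S(a)=\max\{g\in A:g<a\}$, or $0$ if there is none;
- variable $X_{j,a,a^+}=\frac{p_j}{v_a}\mathbf 1[v_{a^+}<p_j\le v_a]\in[0,1]$.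

The item $(j,a)$ is active exactly when $G_a$ is the slowest reserved group fast enough for the realized size; the type says which group holds the alternative. In the two-speed instance with $A=\{1,2\}$, $D=\emptyset$ (a fast and a slow machine), the item $(j,2)$ has successor $3=L+1$ and type $1$, and $(j,1)$ has successor $2$ and type $0$. At $\tau=1$, a job of size $1$ activates $(j,2)$ and a job of size $\sqrt n$ activates $(j,1)$.

Let $\mathrm{exc}_j(a)=\mathbb E\big[\frac{p_j}{v_a}\mathbf 1[p_j>v_a]\big]$. For $0\le b\le a\le L$, $a\ge1$, define
$$\lambda_{a,0}=4m_a,\qquad\lambda_{a,b}=4\max\{1,c_a/C_b\}\quad(b\ge1).$$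
All $\lambda_{a,b}\ge4$, and $\lambda_{a,a}=4$. Fix rationals $\tilde e_j(a,a^+,b)\in[e,e+1/n]\cap[0,1/6]$, where $e=e_{\lambda_{a,b}}(X_{j,a,a^+})$. They are computable in polynomial time with polynomial bit size: $e=\ln(\sum_xq_x\lambda^{x/6})/\ln\lambda$ with rational $\lambda\in[4,8m^2]$ (as $c_a/C_b\le c_a/v_a=m_a\le2m^2$), $x\in[0,1]$ and $q_x$; approximate $e$ to within $1/(2n)$, add $1/(2n)$, and cap at $1/6$.

**LP$(\tau)$.** Variables $x_{j,S}\ge0$; constraints $\sum_Sx_{j,S}=1$ for all $j$, $\ \sum_j\sum_Sx_{j,S}\,\mathrm{exc}_j(\mathrm{top}(S))\le1$, and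
$$\sum_j\ \sum_{S=(A,D):\,a\in A,\ b_S(a)\le b}x_{j,S}\,\tilde e_j(a,a^+,b)\le40\,m_a\qquad\forall\,1\le a\le L,\ 0\le b\le a.\tag{2}$$

On one group of identical machines ($L=1$), single-machine jobs have type $0$ and two-machine jobs have type $1$. The row $b=0$ of (2) limits single-machine jobs at parameter $4m_1$; the row $b=1$ limits all jobs at parameter $4$. On $\mathcal I_m$ with $\tau=1$, the exact effective sizes at parameter $4$ sum to at most $m^2\cdot\frac{4^{1/6}-1}{m\ln4}<0.2\,m$, while the sum at parameter $4m$ is not $O(m)$, as computed above. This is the difference between $\mathrm{OPT}_2$ and $\mathrm{OPT}_1$.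

**Proposition 4.** If $\tau\ge2\,\mathrm{OPT}'$, then LP$(\tau)$ has an integral feasible solution.

*Proof.* Let $\sigma^*$ be optimal (there are finitely many reservations), and $M$ its optimal second-stage makespan in units of $\tau$. Then $\mathbb EM\le1/2$, so $\Pr[M\le1]\ge1/2$. Let $A_j$ be the set of groups met by $\sigma^*(j)$, $D_j$ those met at least twice, $S_j=(A_j,D_j)$; then $|A_j|+|D_j|\le|\sigma^*(j)|\le k_j$. Set $x_{j,S_j}=1$. For $a\in A_j$ fix $i(j,a)\in\sigma^*(j)\cap G_a$.

**Step 1 (the exceptional constraint).** We show that oversized jobs are rare. Let $Y_j=p_j/v_{\mathrm{top}(S_j)}$. No reserved machine of $j$ is faster than $v_{\mathrm{top}(S_j)}$, so $M\ge\max_jY_j$ and $\prod_j\Pr[Y_j\le1]\ge1/2$. The events $\{Y_j>1,\ Y_{j'}\le1\ \forall j'\ne j\}$ are disjoint, so by independence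
$$\tfrac12\ge\mathbb E\max_jY_j\ge\sum_j\mathbb E[Y_j\mathbf 1_{Y_j>1}]\prod_{j'\ne j}\Pr[Y_{j'}\le1]\ge\tfrac12\sum_j\mathrm{exc}_j(\mathrm{top}(S_j)).$$

**Step 2 (overflow of group $a$ fits into $F_b$).** This makes the heuristic of the overflow section precise. Fix $a,b$, and let $\mathcal I$ be the set of items $(j,a)$ of type at most $b$. They belong to distinct jobs, so their variables $X_j:=X_{j,a,a^+}$ are independent. For $i\in G_a$ let $S^{(i)}=\sum_{(j,a)\in\mathcal I:\,i(j,a)=i}X_j$. Put $\lambda=\lambda_{a,b}$ and $\Delta=\max\{1,C_b/v_a\}$. If $b=0$, then $\Delta=1$ and $\lambda\Delta=4m_a$. If $b\ge1$, then $C_b\ge v_1\ge v_a$, so $\Delta=C_b/v_a$ and $\lambda\Delta=4\max\{C_b/v_a,m_a\}\le8m_a$, since $C_b\le C_a\le2c_a$. We claim that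
$$\sum_{i\in G_a}(S^{(i)}-1)^+\le\Delta\qquad\text{whenever }M\le1.$$
Take an optimal consistent assignment. A job of $\mathcal I$ with $X_j>0$ has $p_j>v_{a^+}$ and sits on a machine of $\sigma^*(j)$ of speed at least $p_j>v_{a^+}$. That machine is in a group $g\in A_j$ with $g<a^+$, so $g\le a$. If $b=a$, the machine is in $F_b$. If $b<a$, then $a\notin D_j$ because the type is less than $a$; so the machine is $i(j,a)$, or it is in a group $g<a$ of $A_j$, and then $g\le b_{S_j}(a)\le b$. Machine $i$ holds size at most $v_a$. So of the size $v_aS^{(i)}$, at least $v_a(S^{(i)}-1)^+$ sits on machines other than $i$, hence in $F_b$; and $F_b$ holds total size at most $C_b$. This proves the claim.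

**Step 3 (count bundles).** We turn the bound on overflow into a bound on effective size. For each $i\in G_a$, scan its items and close a *bundle* as soon as its $e_\lambda$-sum exceeds 1. By (E2), each bundle has $e_\lambda$-sum in $(1,7/6]$, and the leftover on $i$ has sum at most $1$. Let $N$ be the total number of bundles and $W$ the number of bundles whose $X$-sum exceeds 2. By (E1) and Lemma 3, $W$ is a sum of independent Bernoulli variables with mean $\eta_0\ge N/\lambda$. If $r\ge1$ bundles of $i$ exceed 2, then $S^{(i)}-1>2r-1\ge r$. So $W\le\Delta$ on $\{M\le1\}$, and $\Pr[W\le\Delta]\ge1/2$. If $\eta_0\ge4\Delta\ (\ge4)$, Chebyshev gives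
$$\Pr[W\le\Delta]\le\frac{\eta_0}{(3\eta_0/4)^2}=\frac{16}{9\eta_0}\le\frac49<\frac12,$$
a contradiction. So $N\le\lambda\eta_0<4\lambda\Delta\le32m_a$, and $\sum_{\mathcal I}e_\lambda(X_j)\le m_a+\frac76\cdot32m_a\le39m_a$. There are at most $n$ items, so the rounded values satisfy $\sum_{\mathcal I}\tilde e\le39m_a+1\le40m_a$. $\square$

**Lemma 5.** In polynomial time one can decide feasibility of LP$(\tau)$ and, if it is feasible, find a solution $x$ with polynomial support. One can also find, for each $j$, a distribution $y_j$ on configurations with $y_{j,S}\le2x_{j,S}$ whose probabilities are multiples of $1/K$ for a polynomially bounded power of two $K$.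

*Proof.* There may be exponentially many configurations, so we encode them as paths. For job $j$ build an acyclic digraph with nodes $s,t$ and $(a,b,r)$ for $a\in[L]$, $0\le b\le a$, $1\le r\le\min\{k_j,2L\}$. The arcs, whenever the head exists, are

- $s\to(a,0,1)$ and $s\to(a,a,2)$;
- $(a,b,r)\to(a',a,r+1)$ and $(a,b,r)\to(a',a',r+2)$ for $a'>a$;
- $(a,b,r)\to t$.

The $s$–$t$ paths correspond bijectively to configurations: the visited nodes list $A$ in increasing order with the types, $a\in D$ iff $b=a$, and $r$ counts $|A|+|D|$ so far. Give $s\to(a,\cdot,\cdot)$ the coefficient $\mathrm{exc}_j(a)$ in the exceptional constraint. Give the arc leaving $(a,b,r)$ towards group $a'$ (with $a'=L+1$ for $t$) the coefficient $\tilde e_j(a,a',b')$ in the constraint (2) for $(a,b')$, for every $b'$ with $b\le b'\le a$. All other coefficients are $0$. The coefficient of $x_{j,S}$ in each constraint is then the sum along its path, since $a'$ is the successor of $a$ and the item counts exactly when its type is at most $b'$.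

So LP$(\tau)$ is feasible iff the polynomial-size linear program over unit $s$–$t$ flows, one per job, with these side constraints is feasible. Path decomposition gives $x$ with at most $N_0$ paths per job, where $N_0$ bounds the number of arcs. Let $K\ge N_0$ be the least such power of 2. For each $j$ the integers $\lfloor2Kx_{j,S}\rfloor$ sum to at least $2K-N_0\ge K$. Decrease them, keeping them nonnegative, so that they sum to $K$, and divide by $K$. $\square$

## A randomized greedy placement

Given a feasible LP$(\tau)$, we choose a configuration for each job and then actual machines.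

**Sampling.** Independently for each $j$, sample $S_j=(A_j,D_j)\sim y_j$. Let $Z_{a,b}=\sum\tilde e_j(a,a^+,b)$ over the items $(j,a)$ of type at most $b$, and
$$R=\max\{1,\max_{a,b}Z_{a,b}/m_a\},\qquad Q=2R+\tfrac16.$$

**First machines.** For each group $a$, with fresh coins, process the items $(j,a)$ in nondecreasing order of type. For the current item, of type $b$, let $\ell_i=\sum\tilde e_{j'}(a,a^+,b)$ over the items $(j',a)$ already placed on $i\in G_a$, each with its own successor $a^+$ but all evaluated at the current $b$. Call $i$ *eligible* if $\ell_i\le2R$. Take the first $2^{\lfloor\log_2E\rfloor}$ of the $E$ eligible machines, choose $f(j,a)$ uniformly among them, and place the item on $f(j,a)$.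

**Extra machines.** For each $j$ and $a\in D_j$, with fresh coins, choose $g(j,a)$ uniformly from the first $2^{\lfloor\log_2m_a\rfloor}$ machines of $G_a$.

**Output.** $\sigma'(j)=\{f(j,a):a\in A_j\}\cup\{g(j,a):a\in D_j\}$, so $|\sigma'(j)|\le|A_j|+|D_j|\le k_j$.

The powers of two only ensure that fair coins suffice. For an item $(j,a)$ of type $b\ge1$, its *second machine* $h(j,a)\in G_b$ is $f(j,b)$ if $b<a$, and $g(j,a)$ if $b=a$. So no machine is bought for use as an alternative alone unless $a\in D_j$: the first machine of the item in group $b$ doubles as the alternative of the item in group $a$. This is how the budget is respected exactly.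

**Lemma 6.**

1. $\Pr[R\ge138+t]\le3e^{-6t}$ for $t\ge1$, and $\mathbb ER\le140$.
2. (Spread.) Conditional on everything before it, each choice of a first or extra machine in a group $G_g$ lands in any given $U_g\subseteq G_g$ with probability at most $4|U_g|/m_g$.
3. (Balance.) For every $i\in G_a$ and every $\mu>1$, the sum of $e_\mu(X_{j,a,a^+})$ over the items placed on $i$ whose type $b$ satisfies $\lambda_{a,b}\ge\mu$ is at most $Q$. In particular (with $\mu=4$), over all items on $i$, $\sum e_4(X)\le Q$ and $\sum\mathbb EX\le6Q$.

*Proof.* (1) $Z=Z_{a,b}$ is a sum of independent terms, one per job, in $[0,1/6]$, with $\mathbb EZ\le80m_a$ by (2) and $y\le2x$. Using $e^z\le1+(e-1)z$ on $[0,1]$, $\mathbb Ee^{6Z}\le\exp(480(e-1)m_a)$. Since $80(e-1)<138$, Markov gives $\Pr[Z\ge(138+t)m_a]\le e^{-6tm_a}\le e^{-6ta}$. With $q=e^{-6t}\le e^{-6}$, a union bound over $a\ge1$ and the $a+1$ values of $b$ gives at most $\sum_{a\ge1}(a+1)q^a=(1-q)^{-2}-1\le3q$. Hence $\mathbb ER\le139+\int_1^\infty3e^{-6t}\,dt\le140$.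

(2) When an item of type $b$ is processed, earlier items of the group have type at most $b$, so $\sum_i\ell_i\le Z_{a,b}\le Rm_a$. Thus fewer than $m_a/2$ machines have $\ell_i>2R$, so $E>m_a/2$, and the choice is uniform over more than $E/2>m_a/4$ machines. An extra machine is uniform over more than $m_a/2$ machines.

(3) Let $(j^*,a)$, of type $b^*$, be the last processed of the items in question (if there are none, the sum is 0). The others were on $i$ when it was placed, and $i$ was eligible, so their values $\tilde e(a,a^+,b^*)$ sum to at most $2R$. By (E3) and $\mu\le\lambda_{a,b^*}$, each $e_\mu$ is at most the corresponding $e_{\lambda_{a,b^*}}\le\tilde e$. The last item adds at most $1/6$. The total is at most $2R+\frac16=Q$. The last claims follow from $\lambda_{a,b}\ge4$ and (E2). $\square$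

Processing by type is what makes (3) work: each item is placed with a look at all earlier items at its own parameter, and (2) needs that the earlier items are all counted in $Z_{a,b}$.

## The second stage: Hall sets and forest rounding

After the sizes are seen, a job with $p_j=0$ goes to any reserved machine. A job with $p_j>v_{\mathrm{top}(S_j)}$ is *exceptional* and goes to $f(j,\mathrm{top}(S_j))$. Exceptional jobs raise any load by at most
$$Y:=\sum_j\frac{p_j}{v_{\mathrm{top}(S_j)}}\mathbf 1[p_j>v_{\mathrm{top}(S_j)}],\qquad\mathbb EY\le2,$$
the last by the exceptional constraint and $y\le2x$. Every other job is *regular*: there is a unique $a\in A_j$ with $v_{a^+}<p_j\le v_a$. Its allowed set is $N(j)=\{f(j,a),h(j,a)\}$, or $\{f(j,a)\}$ if the type is $0$. All machines in $N(j)$ have speed at least $v_a\ge p_j$. Let $\mathrm{cap}(U)$ be the total speed of $U$, and $\Lambda^*$ the least $\Lambda$ for which the regular jobs can be fractionally assigned to allowed machines with size at most $\Lambda\cdot\mathrm{speed}(i)$ on each machine $i$.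

**Lemma 7.**

1. If $\sum_{j\text{ regular}:\,N(j)\subseteq U}p_j\le\Lambda\,\mathrm{cap}(U)$ for all $U$, then $\Lambda^*\le\Lambda$.
2. An integral assignment of the regular jobs to allowed machines with makespan at most $\Lambda^*+1$ is computable in polynomial time.
3. $\Lambda^*\le n$.

*Proof.* (1) Consider the network source $\to j$ (capacity $p_j$), $j\to i\in N(j)$ (capacity $\infty$), $i\to$ sink (capacity $\Lambda\,\mathrm{speed}(i)$). A finite cut with job set $J'$ on the source side has $U=N(J')$ on the source side as well. Its capacity is at least $\sum_{j\notin J'}p_j+\Lambda\,\mathrm{cap}(U)\ge\sum_jp_j$, because every $j\in J'$ has $N(j)\subseteq U$. By max-flow/min-cut all jobs can be routed.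

(2) Solve the linear program for $\Lambda^*$, with $z_{ij}\ge0$ the size of $j$ on $i$. While the bipartite support graph has a cycle, add $\pm\varepsilon$ alternately along it. This preserves all job and machine totals; take $\varepsilon$ maximal, so that an edge vanishes. The support becomes a forest. Root each tree at a machine. Jobs of degree 1 stay. A job of degree at least $2$ has a child machine and is assigned wholly to it. Each machine has at most one parent, so it receives at most one such job, of size at most its speed. Its load is at most $\Lambda^*+1$.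

(3) Each job adds load at most $1$ on any allowed machine. $\square$

The Hall condition in the opening example is the case in which all speeds and realized sizes are 1; parts (1) and (2) used only that $p_j$ is at most the speed of each allowed machine.

## The union bound over all Hall sets

**Proposition 8.** Conditional on any outcome of the sampling of configurations, for every $t\ge1$,
$$\Pr[\Lambda^*>48R+182+68t]\le14e^{-t}.$$

The difficulty is as follows. There are about $\exp(\sum_gH_g)$ candidate sets $U$, where $H_g$ is the entropy of the part in $G_g$. To beat this count we need the exponential moment of the load in $U\cap G_a$ at a parameter $\mu$ that is a power of the inverse density of $U\cap G_a$. If $\mu$ is at most the parameter $\lambda_{a,b}$ of an item, balance controls it. Otherwise we need help from the second machine: either it is unlikely to fall into $U$, or $U$ already contains so much of $G_b$ that $G_b$ can pay.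

*Proof.* Condition on the sampling, so that items, types, $R$ and $Q$ are fixed. The first-machine coins of different groups, the extra-machine coins, and the sizes are mutually independent. For a machine set $U$ let $U_g=U\cap G_g$, $u_g=|U_g|$, $\rho_g=u_g/m_g$, and $H_g=u_g\ln(e/\rho_g)$ (with $H_g=0$ if $u_g=0$). Write $X_{j,a}$ for the item variable. Let $L_a(U)=\sum X_{j,a}$ over the items $(j,a)$ with $f(j,a)\in U$ and (type $0$ or $h(j,a)\in U$). A regular job has exactly one item with $X_{j,a}>0$, where $X_{j,a}=p_j/v_a$, and the other jobs with $p_j>0$ have none, so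
$$\sum_{j\text{ regular}:\,N(j)\subseteq U}p_j=\sum_av_aL_a(U).\tag{3}$$
$L_a(U)$ depends only on $U\cap F_a$ and vanishes if $u_a=0$.

**Step 1 (counting sets).** This prepares the two sums used in the union bounds. We have $\binom{m_g}{u_g}\le(em_g/u_g)^{u_g}=e^{H_g}$. For $1\le u\le m_g$ we claim that $H(u)=u\ln(em_g/u)\ge(u+\ln m_g)/2$. If $u\ge\ln m_g$, then $H\ge u$, which suffices. If $u<\ln m_g\le\sqrt{m_g}$, then $H\ge u+\frac12u\ln m_g$, which suffices as $u\ge1$. Hence, summing over the size $u$, and using $m_g\ge2^{g-1}$ and $t\ge1$,
$$\prod_{b<a}\ \sum_{U_b\subseteq G_b}e^{-3H_b}\le\prod_b\Big(1+\sum_{u\ge1}\frac{e^{-u}}{m_b}\Big)=\prod_b\Big(1+\frac1{(e-1)m_b}\Big)\le e^{2/(e-1)}<3.3,\tag{4}$$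
$$\sum_a\ \sum_{\emptyset\ne U_a\subseteq G_a}e^{-(1+2t)H_a}\le\sum_a\sum_{u\ge1}e^{-t(u+\ln m_a)}\le\sum_a\frac{e^{-t}}{(1-e^{-1})\,m_a}\le3.2\,e^{-t}.\tag{5}$$

**Step 2 (three classes of items).** This separates the cases described before the proof. Fix $a$ and $U$ with $u_a\ge1$. Put $\rho=\rho_a$, $\eta=\ln(e/\rho)\ge1$, so $H_a=u_a\eta$, and $\mu=(e/\rho)^{1/4}>1$, so $\ln\mu=\eta/4$. As $\rho\ge1/m_a$, $\mu\le em_a\le\lambda_{a,0}$. An item $(j,a)$ of type $b$ is in

- class I if $\lambda_{a,b}\ge\mu$ (this includes type $0$);
- class II if $\lambda_{a,b}<\mu$ and $\rho_b\le1/\mu$;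
- class III if $\lambda_{a,b}<\mu$ and $\rho_b>1/\mu$.

Split $L_a(U)=L_a^{\rm I,II}(U)+L_a^{\rm III}(U)$ accordingly. The classes depend only on $U\cap F_a$.

**Step 3 (the exponential moment of classes I and II).** We bound $\mathbb E\mu^{L_a^{\rm I,II}/6}$. Condition further on the first-machine choices of group $a$, so that the items placed on $U_a$ are fixed; products and sums in this step range over these items. Let $I_j=\mathbf 1[h(j,a)\in U]$ for class II, and $\gamma_j=\mathbb E\mu^{X_{j,a}/6}-1\ge0$. Then $L_a^{\rm I,II}\le\sum_{\rm I}X_{j,a}+\sum_{\rm II}I_jX_{j,a}$. The items belong to distinct jobs and the sizes are independent of the coins, so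
$$\mathbb E\big[\mu^{L_a^{\rm I,II}/6}\,\big|\,\text{all coins}\big]\le\prod_{\rm I}\mathbb E\mu^{X_{j,a}/6}\cdot\prod_{\rm II}(1+I_j\gamma_j).$$
By Lemma 6(3), applied to each machine of $U_a$, the first product is at most $\mu^{Qu_a}$.

For the second product, each $I_j$ is determined by its own random choice: $f(j,b)$ in a group $b<a$, or $g(j,a)$. These choices use coins independent of the conditioning. Expose them one after another, group by group in processing order, then the extra machines. By Lemma 6(2), given all earlier choices, $\Pr[I_j=1]\le4\rho_b$. Taking the conditional expectation of the last exposed factor first and working backwards, we get $\mathbb E\prod_{\rm II}(1+I_j\gamma_j)\le\prod_{\rm II}(1+4\rho_b\gamma_j)$.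

In class II, $\mu>\lambda_{a,b}\ge4$ and $\rho_b\le1/\mu$. By convexity on $[0,1]$ and $e^z-1\le ze^z$,
$$\gamma_j\le(\mu^{1/6}-1)\,\mathbb EX_{j,a}\le\mu^{1/6}\,\tfrac{\ln\mu}6\,\mathbb EX_{j,a},$$
$$4\rho_b\gamma_j\le4\mu^{-5/6}\,\tfrac{\ln\mu}6\,\mathbb EX_{j,a}\le\tfrac{\ln\mu}3\,\mathbb EX_{j,a},$$
since $4\cdot4^{-5/6}<2$. By Lemma 6(3), $\sum\mathbb EX_{j,a}\le6Qu_a$, so the second product has expectation at most $\exp(\frac{\ln\mu}3\cdot6Qu_a)=\mu^{2Qu_a}$. Altogether the moment is at most $\mu^{3Qu_a}$, and Markov gives, for $y\ge0$,
$$\Pr[L_a^{\rm I,II}\ge18Qu_a+y]\le\mu^{-y/6}=e^{-y\eta/24}.$$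
This holds for every outcome of the first-machine choices in group $a$, hence without that conditioning.

**Step 4 (union bound for classes I and II).** We choose $y$ to pay for the number of sets $U\cap F_a$. Let $b<a$. If $\rho_b\ge\rho$, then $H_b\le u_b\eta$. If $\rho_b<\rho$, then, as $x\ln(e/x)$ is increasing on $(0,1]$, $H_b\le m_b\rho\eta\le2^{-(a-b)}u_a\eta$ by (1). So $\sum_{b<a}H_b\le\eta(u_a+\sum_{b<a}u_b)$. With
$$y=24\Big[(4+2t)u_a+3\sum_{b<a}u_b\Big]$$
we get $y\eta/24=(1+2t)H_a+3\eta(u_a+\sum_{b<a}u_b)\ge(1+2t)H_a+3\sum_{b<a}H_b$. By (4), (5) and a union bound over $a$ and $U\cap F_a$, with probability at least $1-10.6e^{-t}$ (note $3.3\cdot3.2<10.6$), for all $a$ and $U$,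
$$v_aL_a^{\rm I,II}(U)\le(18Q+96+48t)\,u_av_a+72\sum_{b<a}2^{-(a-b)}u_bv_b,\tag{6}$$
where we used $v_a\le2^{-(a-b)}v_b$.

**Step 5 (class III is paid for by $G_b$).** Here $U$ contains a large share of a group of comparable capacity, so we may ignore the second machines. Let $W(U_a)$ be the sum of $X_{j,a}$ over all items placed on $U_a$. Given the placement, $\mathbb E4^{W/6}\le4^{Qu_a}$ by Lemma 6(3). Since $\frac56\ln4\ge1$, Markov gives $\Pr[W\ge6Qu_a+5(1+2t)H_a]\le e^{-(1+2t)H_a}$. By (5), with probability at least $1-3.2e^{-t}$, $W(U_a)\le6Qu_a+5(1+2t)H_a$ for all $a$ and all $U_a\ne\emptyset$.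

If class III is empty, $L_a^{\rm III}=0$. Otherwise take $b\in[1,a]$ with $\lambda_{a,b}<\mu$ and $\rho_b>1/\mu$. From $4c_a/C_b\le\lambda_{a,b}<\mu$ we get $c_b\ge C_b/2>2c_a/\mu$, so
$$u_bv_b=\rho_bc_b>2c_a/\mu^2.$$
Also $\mu>2^{a-b+1}$: for $b=a$ because $\mu>4$, and for $b<a$ because $\mu>4c_a/C_b\ge2^{a-b+1}$ by (1). Using $\rho=e\mu^{-4}$, $\eta=4\ln\mu$ and $\ln\mu\le\mu/e$,
$$v_aH_a=c_a\rho\eta<\tfrac12\mu^2u_bv_b\cdot4e\mu^{-4}\ln\mu\le\tfrac2\mu\,u_bv_b<2^{-(a-b)}u_bv_b.$$
As $L_a^{\rm III}\le W(U_a)$, in all cases
$$v_aL_a^{\rm III}(U)\le6Qu_av_a+5(1+2t)\sum_{b\le a}2^{-(a-b)}u_bv_b.\tag{7}$$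

**Step 6 (summation).** We add up over the groups. With probability at least $1-14e^{-t}$, (6) and (7) hold for all $a$ and $U$ (with $u_a\ge1$; otherwise $L_a(U)=0$). Sum over $a$, using $\sum_{a>b}2^{-(a-b)}\le1$ and $\sum_{a\ge b}2^{-(a-b)}\le2$. By (3), for all $U$,
$$\sum_{j\text{ regular}:\,N(j)\subseteq U}p_j\le\big(24Q+96+48t+72+10+20t\big)\,\mathrm{cap}(U)=(48R+182+68t)\,\mathrm{cap}(U),$$
as $24Q=48R+4$. Lemma 7(1) finishes the proof. $\square$

**Proposition 9.** If LP$(\tau)$ is feasible, the second-stage rule above gives makespan at most $\tau(T+Y)$ with $T=\Lambda^*+1$, $\mathbb E[T+Y]\le7200$, $\mathbb EY\le2$, and $\Pr[T>6807+116t]\le17e^{-t}$ for $t\ge1$. Hence $\mathbb E\,\mathrm{cost}'(\sigma')\le7200\tau$.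

*Proof.* The makespan bound is Lemma 7(2) plus the exceptional jobs. For $t<1$ we have $\min\{1,14e^{-t}\}=1$, so Proposition 8 gives
$$\mathbb E[\Lambda^*\mid\text{sampling}]\le48R+182+68\int_0^\infty\min\{1,14e^{-t}\}\,dt=48R+182+68(\ln14+1)\le48R+430.$$
With Lemma 6(1), $\mathbb E[T+Y]\le48\cdot140+431+2=7153$. For the tail: outside the events $R\ge138+t$ and $\Lambda^*>48R+182+68t$, of total probability at most $3e^{-6t}+14e^{-t}\le17e^{-t}$, we have $T\le48(138+t)+183+68t=6807+116t$. $\square$

So $\tau\ge2\,\mathrm{OPT}'$ implies that LP$(\tau)$ is feasible, and feasibility implies $\mathrm{OPT}'\le7200\,\tau$.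

## Searching for $\tau$, and the proof of Theorem 1

**Step 1 (bracket the optimum).** We need a short list of candidate values $\tau$. Build the smooth instance of Lemma 2, and let $B=\sum_j\mathbb EP_j/C_L>0$. Every makespan is at least $\sum_jP_j/C_L$, and putting all jobs on one machine of speed $v_1$ is a feasible reservation. So $B\le\mathrm{OPT}'\le(C_L/v_1)B\le mB$.

**Step 2 (choose $\tau^*$).** This finds the scale. Let $\tau_r=2^rB$ for $r=1,\dots,\lceil\log_2m\rceil+1$. The last value is at least $2mB\ge2\,\mathrm{OPT}'$, so there is a least $r$ with $\tau_r\ge2\,\mathrm{OPT}'$. It has $\tau_r\le4\,\mathrm{OPT}'$: if $r=1$, then $\tau_1=2B\le2\,\mathrm{OPT}'$; otherwise $\tau_{r-1}<2\,\mathrm{OPT}'$. By Proposition 4, LP$(\tau_r)$ is feasible. Let $\tau^*$ be the smallest of the values $\tau_r$ with feasible LP, found deterministically by Lemma 5. Then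
$$\tau^*\le4\,\mathrm{OPT}'\le16\,\mathrm{OPT}.$$
Run the placement algorithm with $\tau^*$ and output $\sigma=\psi\circ\sigma'$. All steps take worst-case polynomial time, and all random choices are dyadic, so polynomially many fair coins suffice.

**Step 3 (parts (a), (b), (c)).** These read off the bounds. By Lemma 2(2) and Proposition 9, $|\sigma(j)|\le k_j$ and $\mathbb E\,\mathrm{cost}(\sigma)\le7200\tau^*\le115200\,\mathrm{OPT}$, which is (a). Since $\mathrm{OPT}\le\mathbb E\,\mathrm{cost}(\sigma)\le7200\tau^*$ and $\tau^*\le16\,\mathrm{OPT}$, (b) holds. For (c), apply the second-stage rule on the virtual instance and compose with $\psi$; use Proposition 9 and Lemma 2(2).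

**Step 4 (part (d)).** We repeat the algorithm and select a good run by estimation. For a coin outcome $\omega$ of the placement algorithm let
$$\Gamma(\omega)=\mathbb E_P[\Lambda^*]+1+\sum_j\mathrm{exc}_j(\mathrm{top}(S_j)).$$
Then $\mathrm{cost}(\sigma_\omega)\le\tau^*\Gamma(\omega)$ and $\mathbb E_\omega\Gamma\le7200$, so $\Pr[\Gamma>14400]\le1/2$. Make $N=\lceil\log_2(2/\delta)\rceil$ independent runs. With probability at least $1-\delta/2$ some run has $\Gamma\le14400$.

For each run, estimate $\mathbb E_P\Lambda^*$ by the average of $\Lambda^*\in[0,n]$ (Lemma 7(3); each value is a linear-programming value) over $s=\lceil\frac{n^2}2\ln(4N/\delta)\rceil$ independent samples. Draw each $P_j$ from a dyadic distribution on the same support within total variation $1/n^2$ of the true one. The joint total variation is at most $1/n$, so the bias is at most $1$. Hoeffding's inequality (Hoeffding, J. Amer. Statist. Assoc. 58 (1963)) says that the mean of $s$ independent $[0,n]$-valued variables deviates from its expectation by more than $1$ with probability at most $2e^{-2s/n^2}$; here this is at most $\delta/(2N)$ per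 run. The other terms of $\Gamma$ are computed exactly.

So with probability at least $1-\delta$, all estimates of $\Gamma$ are within $\pm2$ and some run has $\Gamma\le14400$. Then the smallest estimate is at most $14402$, and the run that attains it has $\Gamma\le14404$, hence cost at most $14404\,\tau^*\le14404\cdot16\,\mathrm{OPT}=230464\,\mathrm{OPT}$. This proves (d), and with it Theorem 1. $\blacksquare$
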